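# Null sequences in $\mathbb Z$ and the missing Mackey topology

## 1. The finest topology with $g_n\to 0$: the guess "yes", tried on four sequences

Take a sequence $(g_n)$ of integers and give $\mathbb Z$ the finest group topology in which $g_n\to0$. Suppose this topology happens to be locally quasi-convex, the abelian-group analogue of locally convex. Is it then the finest locally quasi-convex topology with its own continuous characters? The word "finest" already appears in its definition, so the natural guess is yes. The question is from Daniel de la Barrera Mayoral, "Non metrizable topologies on Z with countable dual group", arXiv:1603.03893 (2016). We first make it precise and then test the guess.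

All groups are abelian, written additively. Let $\mathbb T=\mathbb R/\mathbb Z$ and $\mathbb T_+=\{x+\mathbb Z:x\in[-\frac14,\frac14]\}$. For $t$ in $\mathbb R$ or $\mathbb T$, let $\|t\|$ be the distance from $t$ to $\mathbb Z$, so $t\in\mathbb T_+$ iff $\|t\|\le\frac14$. A **continuous character** of a topological group $G$ is a continuous homomorphism $G\to\mathbb T$; these form the group $G^\wedge$. A homomorphism $\mathbb Z\to\mathbb T$ has the form $N\mapsto Nx$ with $x\in\mathbb T$, so we identify it with $x$. The character group of a group topology on $\mathbb Z$ is thus a subgroup of $\mathbb T$; for the discrete topology it is all of $\mathbb T$. Two group topologies are **compatible** if they have the same continuous characters. The join $\tau\vee\tau'$ is the coarsest topology finer than both; the sets $U\cap U'$ ($U$, $U'$ neighborhoods of $0$ for $\tau$, $\tau'$) form a base at $0$. For $H\le\mathbb T$, $\sigma(\mathbb Z,H)$ is the coarsest group topology on $\mathbb Z$ making all $x\in H$ continuous; for a finite set $F$ we write $\sigma(\mathbb Z,F)$ in the same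 sense.

**Example (compatibility).** In the $2$-adic topology, with base $\{2^n\mathbb Z\}$ at $0$, a character $x$ is continuous iff $2^nx=0$ for some $n$. Indeed, continuity puts some subgroup $\{Nx:N\in2^n\mathbb Z\}$ inside $\mathbb T_+$, and $\mathbb T_+$ contains no non-zero subgroup. So the character group is the group of dyadic rationals mod $1$.

**Definition (quasi-convexity).** A set $A\subseteq G$ is *quasi-convex* if for every $x\in G\setminus A$ there is $\chi\in G^\wedge$ with $\chi(A)\subseteq\mathbb T_+$ and $\chi(x)\notin\mathbb T_+$. A topological group is *locally quasi-convex* (lqc) if it has a neighborhood base at $0$ of quasi-convex sets.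

**Example.** In discrete $\mathbb Z$, the set $\{-1,0,1\}$ is quasi-convex: for $|N|\ge2$ take $x=\frac1{2|N|}\le\frac14$; then $x$ maps $\{-1,0,1\}$ into $\mathbb T_+$ and $\|Nx\|=\frac12$. The set $\{0,1\}$ is not, because $\|-x\|=\|x\|$, so no character separates $-1$ from it. In any group topology on $\mathbb Z$ with character group $H$, every set $\{N:\|Nx\|\le\frac14\ \forall x\in E\}$ with $E\subseteq H$ is quasi-convex, directly from the definition.

**Definition (Mackey topology).** An lqc group topology $\tau$ is *the Mackey topology* if every lqc group topology compatible with $\tau$ is coarser than $\tau$ (equality allowed).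

**Definition ($T$-sequence).** $(g_n)$ is a *$T$-sequence* in $G$ if $g_n\to0$ in some Hausdorff group topology on $G$. Then $\tau_{\{g_n\}}$ denotes the finest group topology in which $g_n\to0$. It exists (take the join of all group topologies in which $g_n\to0$) and is Hausdorff.

**Example.** In $\mathbb Z$, $g_n=n!$ is a $T$-sequence: the subgroups $n!\,\mathbb Z$ form a base at $0$ of a Hausdorff group topology in which $n!\to0$. The sequence $g_n=n$ is not: if $n\to0$ then $1=(n+1)-n\to0$, which is impossible in a Hausdorff topology.

**The question.** Let $(g_n)$ be a $T$-sequence in $\mathbb Z$ with $\tau_{\{g_n\}}$ lqc. Is $\tau_{\{g_n\}}$ always the Mackey topology?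

Two elementary facts will be used throughout.

**Fact 1.** For $m\ge1$: $\|t\|\le\frac1{4m}$ iff $\|jt\|\le\frac14$ for $j=1,\dots,m$.

*Proof.* The forward direction is $\|jt\|\le j\|t\|$. Conversely, let $s=\|t\|>\frac1{4m}$. If $s>\frac14$, then $j=1$ violates the right-hand side. Otherwise let $j$ be minimal with $js>\frac14$. Then $j\le m$ and $js\le\frac14+s\le\frac12$, so $\|jt\|=js>\frac14$. $\square$

**Fact 2.** Let $U$ be a neighborhood of $0$ in a group topology on $\mathbb Z$, and let $x\in\mathbb T$ satisfy $\|Nx\|\le\frac14$ for all $N\in U$. Then $x$ is continuous. More precisely, if $V$ is a neighborhood of $0$ whose $m$-fold sum $V+\dots+V$ lies in $U$, then $\|Nx\|\le\frac1{4m}$ for all $N\in V$.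

*Proof.* Let $N\in V$ and $1\le j\le m$. As $0\in V$, we have $jN\in U$, so $\|jNx\|\le\frac14$. Fact 1 gives $\|Nx\|\le\frac1{4m}$. Such a $V$ exists for every $m$, so $x$ is continuous at $0$, hence continuous. $\square$

The character group of $\tau_{\{g_n\}}$ is easy to describe.

**Lemma 1.** The character group of $\tau=\tau_{\{g_n\}}$ is $H=\{x\in\mathbb T:g_nx\to0\}$. If $g_n\ne0$ for infinitely many $n$, then $H\ne\mathbb T$.

*Proof.* If $x$ is continuous, then $g_nx\to0$. Conversely, if $g_nx\to0$, then $g_n\to0$ in $\sigma(\mathbb Z,\{x\})$, so $\tau$ is finer than $\sigma(\mathbb Z,\{x\})$ and $x$ is $\tau$-continuous. Now suppose $g_nx\to0$ for all $x\in\mathbb T$. By dominated convergence $\int_0^1e^{2\pi ig_nx}\,dx\to1$. This integral is $0$ whenever $g_n\ne0$, so $g_n=0$ for almost all $n$. $\square$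

Here and below, "almost all" means "all but finitely many". Now the tests.

*Eventually zero.* If $g_n=0$ for almost all $n$, then $g_n\to0$ in the discrete topology, so $\tau_{\{g_n\}}$ is discrete. It is lqc ($\{0\}$ is quasi-convex: for $N\neq0$ use $x=\frac1{2N}$), and nothing is finer. It is Mackey; the guess is right.

*Eventually constant, $g_n=g\ne0$.* This is not a $T$-sequence, so there is nothing to test.

*$g_n=2^n$.* This is a $T$-sequence (use the $2$-adic topology). If $2^nx\to0$, choose $n_0$ with $\|2^nx\|<\frac14$ for $n\ge n_0$. Then $\|2^{n+1}x\|=2\|2^nx\|$ for $n\ge n_0$, so $\|2^nx\|$ keeps doubling while staying below $\frac14$, which forces $2^{n_0}x=0$. Hence $H$ is the countable group of dyadic rationals mod $1$. Lemma 4 below shows that a countable $H$ is impossible when $\tau_{\{g_n\}}$ is lqc and $(g_n)$ is not eventually $0$. So here the hypothesis fails and the guess is not tested.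

*$g_n=n!$.* Each rational $x=\frac pq$ lies in $H$, since $n!x=0$ for $n\ge q$. There is much more. For $\varepsilon=(\varepsilon_k)_{k\ge2}$ with $\varepsilon_k\in\{0,1\}$ put $x_\varepsilon=\sum_{k\ge2}\varepsilon_k/k!$. For $n\ge2$,
$$n!\,x_\varepsilon\equiv\sum_{k>n}\varepsilon_k\frac{n!}{k!}\in\Big[0,\ \sum_{i\ge1}\frac1{(n+1)^i}\Big]=\Big[0,\frac1n\Big]\pmod 1,$$
so $x_\varepsilon\in H$. If $\varepsilon,\varepsilon'$ first differ at $k$, then by the same estimate $|x_\varepsilon-x_{\varepsilon'}|\ge\frac1{k!}(1-\frac1k)>0$; and all $x_\varepsilon$ lie in $[0,e-2]\subset[0,1)$. So $H$ is uncountable, and $H\ne\mathbb T$ by Lemma 1. Theorem 3 below shows that $\tau_{\{n!\}}$ is lqc. This is the first real test of the guess, and the guess fails on it.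

## 2. Pointwise null is not uniformly null

Here is the proof of "yes" that one would try. Let $\tau=\tau_{\{g_n\}}$ be lqc with character group $H$, and let $\lambda$ be an lqc topology with the same characters. We want $\lambda\le\tau$. By the definition of $\tau$ it suffices that $g_n\to0$ in $\lambda$. So let $U$ be a quasi-convex $\lambda$-neighborhood of $0$, and put
$$E=\{x\in\mathbb T:\|Nx\|\le\tfrac14\ \ \forall N\in U\}.$$
By Fact 2, $E\subseteq H$. By quasi-convexity, $U=\{N:\|Nx\|\le\frac14\ \forall x\in E\}$: an $N\notin U$ is separated from $U$ by a character which, by definition, lies in $E$. So we need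
$$\|g_nx\|\le\tfrac14\quad\text{for all }x\in E\text{ at once, for all large }n.$$
What we know is $g_nx\to0$ for each single $x\in E$. The argument stops exactly here: convergence on $E$ is pointwise, and we need it uniform.

The gap is real. For $g_n=n!$ all points $2^{-j}$, $j\ge1$, lie in $H$. But for every integer $N\ge1$ there is $j\ge1$ with $N2^{-j}\in(\frac14,\frac12]$: take the first $j\ge1$ with $N2^{-j}\le\frac12$; either $j=1$, $N=1$, or $N2^{-(j-1)}>\frac12$. So $\sup_j\|n!\,2^{-j}\|>\frac14$ for every $n$, and an lqc topology that controls all $2^{-j}$ uniformly cannot have $n!\to0$.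

This suggests defeating the guess with the topology of uniform convergence on $\{2^{-j}:j\ge1\}$. That is too greedy: the same computation gives $\{N:\|N2^{-j}\|\le\frac14\ \forall j\}=\{0\}$, so this topology is discrete, its character group is $\mathbb T$, and it is not compatible with $\tau$. A sequence of characters hitting every scale forces discreteness; we need uniformity on an infinite set without creating new characters.

The way past this is to **split the sequence in two**. Choose $w_j\in H$ with $w_j\approx2^{-j}$ and divide the indices into long alternating blocks $J_0,J_1$. Each half has huge gaps between scales. In these gaps $\mathbb Z$ has so much room that it becomes dense in a large group whose characters we know, and this shows that uniform convergence on one half creates no characters outside $H$. Together the halves hit every scale, so the join of the two topologies is discrete. A finest compatible lqc topology would lie above both, hence be discrete, which is absurd.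

To get density we shall use Kronecker's theorem, which needs linearly independent $w_j$. This is the reason for the following notion.

**Definition (infinite rank).** For $H\le\mathbb T$ let $\tilde H\le\mathbb R$ be its preimage. $H$ has *infinite rank* if the $\mathbb Q$-span of $\tilde H$ is infinite-dimensional.

**Example.** For $H=\mathbb Q/\mathbb Z$ the span is $\mathbb Q$, of dimension $1$; for $H$ generated by $\sqrt2$ it has dimension $2$. Every uncountable $H$ has infinite rank, because a finite-dimensional $\mathbb Q$-space is countable.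

## 3. Three theorems and the answer

**Theorem 1.** Let $H\lneq\mathbb T$ have infinite rank. There are two lqc group topologies on $\mathbb Z$, each with character group exactly $H$, whose join is discrete. Hence among the lqc group topologies on $\mathbb Z$ with character group $H$ there is no finest one; that is, no lqc group topology on $\mathbb Z$ with character group $H$ is a Mackey topology.

**Theorem 2.** Let $(g_n)$ be a $T$-sequence in $\mathbb Z$ with $\tau_{\{g_n\}}$ lqc. Then $\tau_{\{g_n\}}$ is the Mackey topology iff $g_n=0$ for almost all $n$. If $g_n\ne0$ for infinitely many $n$, there is no finest lqc topology compatible with $\tau_{\{g_n\}}$.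

**Theorem 3.** Let $b_0=1$ and $b_n=q_1\cdots q_n$ with integers $q_n\ge2$, $q_n\to\infty$. Then $(b_n)_{n\ge0}$ is a $T$-sequence and $\tau_{\{b_n\}}$ is lqc and non-discrete.

Theorems 2 and 3 answer the question: **no**, it does not hold for every such $T$-sequence. With $q_n=n+1$ we get $b_n=(n+1)!$; dropping or repeating finitely many terms does not change the topology, so $\tau_{\{n!\}}$ is lqc but not Mackey. For this one sequence, Theorems 1 and 3 suffice, since we checked in Section 1 that its $H$ is uncountable and proper. Theorem 2 says that the guess holds only in the trivial case.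

The textbook facts we use are these.

- **Kronecker.** If $1,w_1,\dots,w_n\in\mathbb R$ are linearly independent over $\mathbb Q$, then $\{N(w_1,\dots,w_n):N\in\mathbb Z\}$ is dense in $\mathbb T^n$.
- **Extension from a dense subgroup.** A continuous character of a dense subgroup extends to a continuous character of the whole group (it is uniformly continuous, and $\mathbb T$ is complete).
- **Pontryagin duality.** A continuous character of a closed subgroup of $\mathbb T^r$ extends to $\mathbb T^r$, and the continuous characters of $\mathbb T^r$ are $t\mapsto\sum n_it_i$ with $n_i\in\mathbb Z$.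
- **Baire.** A countable non-empty space that is completely metrizable or locally compact Hausdorff has an isolated point (otherwise it would be a countable union of nowhere dense points).

## 4. Two compatible topologies with discrete join

Let $H\lneq\mathbb T$ have infinite rank. We write $w_j$ both for a real number in $\tilde H$ and for its class in $H$.

**Step 1: independent characters at every scale.** The purpose is to find, for $I_j=(2^{-j-1},2^{-j})$, elements $w_j\in\tilde H\cap I_j$ ($j\ge1$) such that $1,w_1,w_2,\dots$ are linearly independent over $\mathbb Q$.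

Since $H$ has infinite rank, $\tilde H$ contains $1$ and an irrational number, so $\tilde H$ is dense in $\mathbb R$. Suppose $w_1,\dots,w_{j-1}$ are chosen, let $V$ be the $\mathbb Q$-span of $1,w_1,\dots,w_{j-1}$, and let $\ell=|I_j|$. Any $w_j\in(\tilde H\cap I_j)\setminus V$ will do. Suppose there is none, i.e. $\tilde H\cap I_j\subseteq V$. We show $\tilde H\subseteq V$, which contradicts infinite rank.

First let $h\in\tilde H$ with $|h|<\ell/2$. The open interval $I_j\cap(I_j-h)$ is non-empty, so by density it contains some $z\in\tilde H$. Then $z$ and $z+h$ are both in $\tilde H\cap I_j\subseteq V$, so $h=(z+h)-z\in V$.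

Now let $h\in\tilde H$ be arbitrary. Pick $n\ge1$ with $|h|/n<\ell/4$, and by density $h'\in\tilde H$ with $|h'-h/n|<\ell/(4n)$. Then $|h'|<\ell/4+\ell/4=\ell/2$ and $|h-nh'|<\ell/4<\ell/2$. By the first part $h'$ and $h-nh'$ lie in $V$, so $h\in V$.

**Step 2: blocks and the topologies $\tau_J$.** The purpose is to cut the indices so that each half has long gaps. Choose $0=n_0<n_1<n_2<\cdots$ as follows. Let $n_1\ge1$ be arbitrary. Given $n_i$, Kronecker's theorem and compactness give $S_i$ such that the points $N(w_1,\dots,w_{n_i})$ with $|N|\le S_i$ form a $\frac1i$-net of $\mathbb T^{n_i}$ in the sup-metric. Choose $n_{i+1}>n_i$ with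
$$S_i\,2^{-n_{i+1}}\le\tfrac1i.\tag{1}$$
Call $\{n_{i-1}+1,\dots,n_i\}$ block $i$. Let $J_1$ be the union of the blocks with $i$ odd, $J_0$ the union of those with $i$ even. Then $J_0\cup J_1=\{1,2,\dots\}$.

For $J\in\{J_0,J_1\}$ let $c_0(J,\mathbb T)=\{t\in\mathbb T^J:t_j\to0\}$, a topological group with the metric $\sup_j\|t_j-s_j\|$. Since $0<w_j<2^{-j}$, the map
$$\iota_J:\mathbb Z\to c_0(J,\mathbb T),\qquad N\mapsto(Nw_j)_{j\in J}$$
is well defined; it is injective because the $w_j$ are irrational. Let $\tau_J$ be the metrizable group topology induced by $\iota_J$. Its basic neighborhoods of $0$ are $\{N:\|Nw_j\|\le\varepsilon\ \forall j\in J\}$, so $\tau_J$ is uniform convergence on $\{w_j:j\in J\}$.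

**Step 3: $\iota_J(\mathbb Z)$ is dense in $c_0(J,\mathbb T)$.** This is where the gaps are used. Let $t\in c_0(J,\mathbb T)$ and $\varepsilon>0$. Choose $i$, odd if $J=J_1$ and even if $J=J_0$, with $\frac1i\le\varepsilon$ and $\|t_j\|\le\varepsilon$ for all $j\in J$ with $j>n_i$. By the choice of $S_i$ (with coordinates outside $J$ prescribed to be $0$, say) there is $|N|\le S_i$ with $\|Nw_j-t_j\|\le\frac1i\le\varepsilon$ for all $j\in J$, $j\le n_i$. Now let $j\in J$, $j>n_i$. Block $i+1$ does not belong to $J$, so $j>n_{i+1}$, and by (1) $|Nw_j|\le S_i2^{-n_{i+1}}\le\frac1i\le\varepsilon$. Hence $\|Nw_j-t_j\|\le2\varepsilon$. So $\iota_J(N)$ is within $2\varepsilon$ of $t$.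

Without the gap, nothing would control $Nw_j$ for $j$ just above $n_i$.

**Step 4: the characters of $c_0(J,\mathbb T)$ are finite sums.** The purpose is to know the dual of the group in which $\mathbb Z$ is dense. Let $\Phi$ be a continuous character of $c_0(J,\mathbb T)$. On the $j$-th coordinate subgroup, a copy of $\mathbb T$, it is $t_j\mapsto n_jt_j$ with $n_j\in\mathbb Z$. Choose $0<\delta\le\frac14$ such that $\sup_j\|t_j\|\le\delta$ implies $\|\Phi(t)\|\le\frac14$. Suppose infinitely many $n_j$ are non-zero. Let $r$ be minimal with $r\delta>\frac14$; then $r\delta\le\frac14+\delta\le\frac12$. For $r$ indices $j$ with $n_j\ne0$ put $t_j=\delta/n_j$, and $t_j=0$ otherwise. Then $\sup\|t_j\|\le\delta$, but $\Phi(t)=r\delta\in(\frac14,\frac12]$ modulo $1$ has $\|\Phi(t)\|>\frac14$, a contradiction. So almost all $n_j$ vanish. The continuous characters $\Phi$ and $t\mapsto\sum n_jt_j$ agree on finitely supported $t$, and these are dense because $t_j\to0$ for $t\in c_0(J,\mathbb T)$. Hence $\Phi(t)=\sum n_jt_j$ for all $t$.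

**Step 5: the character group of $\tau_J$ lies in $H$.** Let $y$ be a $\tau_J$-continuous character. By Step 3 it extends to a continuous character $\Phi$ of $c_0(J,\mathbb T)$, with $Ny=\Phi(\iota_J(N))$. By Step 4, $Ny=\sum n_jNw_j$ with a finite sum, so $y=\sum n_jw_j\in H$.

**Step 6: adding $\sigma(\mathbb Z,H)$ gives character group exactly $H$.** In $\tau_J$ perhaps not all of $H$ is continuous. We repair this by passing to
$$\tau_J'=\tau_J\vee\sigma(\mathbb Z,H)$$
and must check that no character outside $H$ appears. Clearly every $x\in H$ is $\tau_J'$-continuous. Let $y$ be $\tau_J'$-continuous. Some basic $\tau_J'$-neighborhood $U$ of $0$ is mapped by $y$ into $\mathbb T_+$. It involves only finitely many elements $h_1,\dots,h_r$ of $H$; with $F=\{h_1,\dots,h_r\}$, $U$ is a neighborhood of $0$ for $\tau_J\vee\sigma(\mathbb Z,F)$. By Fact 2, $y$ is continuous for $\tau_J\vee\sigma(\mathbb Z,F)$. We shall subtract from $y$ an integer combination of $h_1,\dots,h_r$ so that the rest is $\tau_J$-continuous.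

*The group $C$.* Put $\chi(N)=(Nh_1,\dots,Nh_r)\in\mathbb T^r$, and let $C$ be the set of all limits in $\mathbb T^r$ of $\chi(N_k)$ over sequences with $N_k\to0$ in $\tau_J$. Adding and negating sequences shows that $C$ is a subgroup. Moreover $C=\bigcap_U\overline{\chi(U)}$ over the $\tau_J$-neighborhoods $U$ of $0$: "$\subseteq$" is clear, and if $c$ is in the intersection and $(U_k)$ is a decreasing countable base at $0$, pick $N_k\in U_k$ with $\chi(N_k)$ within $\frac1k$ of $c$. So $C$ is closed.

*The map $\eta$.* Let $N_k\to0$ in $\tau_J$ and $\chi(N_k)\to c$. Then $N_k-N_l\to0$ in $\tau_J\vee\sigma(\mathbb Z,F)$ as $k,l\to\infty$, so $(N_ky)$ is Cauchy in $\mathbb T$ and converges. The limit depends only on $c$: interlace two sequences belonging to the same $c$; the interlaced sequence again satisfies the assumptions, so it has a limit, which is the limit of both. Call it $\eta(c)$. Adding sequences shows that $\eta:C\to\mathbb T$ is a homomorphism. It is continuous: given $\varepsilon>0$ there are a $\tau_J$-neighborhood $U$ of $0$ and $\delta>0$ such that $N\in U$ and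 $\max_i\|Nh_i\|\le\delta$ imply $\|Ny\|\le\varepsilon$. If $c\in C$ has $\max_i\|c_i\|<\delta$ and $(N_k)$ belongs to $c$, then for large $k$ we have $N_k\in U$ and $\max_i\|N_kh_i\|\le\delta$, so $\|\eta(c)\|\le\varepsilon$. By Pontryagin duality $\eta$ extends to $\mathbb T^r$, so there are $n_i\in\mathbb Z$ with $\eta(c)=\sum n_ic_i$ for all $c\in C$.

*Subtraction.* Put $\psi=y-\sum n_ih_i$. Suppose $\psi$ is not $\tau_J$-continuous. As $\tau_J$ is first countable, there are $\varepsilon>0$ and $N_k\to0$ in $\tau_J$ with $\|N_k\psi\|\ge\varepsilon$ for all $k$. Passing to a subsequence, $\chi(N_k)\to c$ for some $c\in C$. Then $N_k\psi=N_ky-\sum n_iN_kh_i\to\eta(c)-\sum n_ic_i=0$, a contradiction. So $\psi$ is $\tau_J$-continuous, $\psi\in H$ by Step 5, and $y=\psi+\sum n_ih_i\in H$.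

**Step 7: $\tau_J'$ is lqc.** The sets
$$\{N:\|Nx\|\le\tfrac1{4m}\ \ \forall x\in\{w_j:j\in J\}\cup F\},\qquad m\ge1,\ F\subseteq H\text{ finite},$$
form a neighborhood base at $0$ for $\tau_J'$. By Fact 1 such a set equals $\{N:\|N(ix)\|\le\frac14\}$, intersected over these $x$ and $1\le i\le m$. Each $ix$ lies in $H$, the character group of $\tau_J'$, so the set is quasi-convex.

**Step 8: the join is discrete.** Here the two halves together hit every scale. The set $\{N:\|Nw_j\|\le\frac1{10}\ \forall j\ge1\}$ is a neighborhood of $0$ for $\tau_{J_0}\vee\tau_{J_1}$; we show that it is $\{0\}$. Suppose $N\ge1$ is in it. We have $Nw_1>\frac14$, since $w_1>\frac14$, and $Nw_j\to0$ in $\mathbb R$, so there is a largest $j$ with $Nw_j>\frac1{10}$. Now $w_j<2^{-j}=4\cdot2^{-(j+1)-1}<4w_{j+1}$, so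
$$\tfrac1{10}<Nw_j<4Nw_{j+1}\le\tfrac4{10},$$
and therefore $\|Nw_j\|>\frac1{10}$, a contradiction. The case $N\le-1$ follows by symmetry.

**Conclusion of the proof of Theorem 1.** By Steps 6 and 7, $\tau_{J_0}'$ and $\tau_{J_1}'$ are lqc with character group $H$. Their join is finer than $\tau_{J_0}\vee\tau_{J_1}$, hence discrete. A finest lqc topology with character group $H$ would be finer than both, hence discrete, hence would have character group $\mathbb T\ne H$. So there is none. $\blacksquare$

For $\tau_{\{g_n\}}$ with $g_n\neq 0$ infinitely often, the failure in Section 2 is now visible: if $g_n\to0$ held in both $\tau_{J_0}'$ and $\tau_{J_1}'$, it would hold in a discrete topology.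

## 5. A null sequence with an lqc topology has uncountably many characters

To apply Theorem 1 to $\tau=\tau_{\{g_n\}}$ we need infinite rank. We shall show: if $\tau$ is lqc and $(g_n)$ is not eventually $0$, then $H$ is uncountable. The route is: a countable $H$ would make $\tau$ first countable, and $\tau$ is never first countable except in the trivial case. Put
$$A(m)=\{0\}\cup\{\pm g_n:n\ge m\}.$$

**Lemma 2.** The sets $U(m_i)=\bigcup_k\big(A(m_1)+\dots+A(m_k)\big)$, over nondecreasing integer sequences $m_i\to\infty$, form a neighborhood base at $0$ for $\tau$.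

*Proof.* The purpose of the first half is to see that these sets define a group topology. They contain $0$ and are symmetric. As $A(m)$ decreases with $m$, $U(\max(m_i,m_i'))\subseteq U(m_i)\cap U(m_i')$. With $m_i'=m_{2i}$ we have $U(m_i')+U(m_i')\subseteq U(m_i)$, because $A(m_{2i})+A(m_{2i})\subseteq A(m_{2i-1})+A(m_{2i})$. So they are a base at $0$ of a group topology $\tau_0$. In it $g_n\to0$, since $g_n\in A(m_1)\subseteq U(m_i)$ for $n\ge m_1$. Hence $\tau_0\le\tau$, as $\tau$ is finest.

Conversely, let $W$ be a $\tau$-neighborhood of $0$. Take symmetric $\tau$-neighborhoods $W_k$ of $0$ with $W_1+W_1\subseteq W$ and $W_{k+1}+W_{k+1}\subseteq W_k$; then $W_1+\dots+W_k\subseteq W$ for all $k$. Since $g_n\to0$ in $\tau$, there are nondecreasing $m_k\to\infty$ with $A(m_k)\subseteq W_k$. Then $U(m_k)\subseteq W$. So $\tau\le\tau_0$. $\square$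

**Lemma 3.** If $\tau$ is first countable, then $g_n=0$ for almost all $n$.

*Proof.* Let $n$ start at $1$, and let $C_k=A(1)+\dots+A(1)$ with $k$ summands. In $\tau$, $A(1)$ is compact, being a null sequence with its limit and its negatives. So each $C_k$ is compact, and $C_k\subseteq C_{k+1}$. Let $(V_k)$ be a decreasing countable base at $0$.

*Claim: some $C_k$ is a neighborhood of $0$.* Suppose not. Pick $y_k\in V_k\setminus C_k$; then $y_k\to0$. We build a neighborhood of $0$ that misses all $y_j$, by choosing $m_1<m_2<\cdots$ such that $P_k=A(m_1)+\dots+A(m_k)$ contains no $y_j$. Put $m_1=1$. Then $P_1=C_1\subseteq C_j\not\ni y_j$ for all $j\ge1$. Given $P_{k-1}$ missing all $y_j$: it is compact, hence closed because $\tau$ is Hausdorff. For each of the finitely many $j<k$ there is a symmetric neighborhood $W$ of $0$ with $(y_j+W)\cap P_{k-1}=\emptyset$, and $A(m)\subseteq W$ for large $m$, so $y_j\notin P_{k-1}+A(m)$ for large $m$. Choose $m_k>m_{k-1}$ that works for all $j<k$. For $j\ge k$ we have $P_k\subseteq C_k\subseteq C_j\not\ni y_j$. So $P_k$ misses all $y_j$. By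 Lemma 2, $U(m_i)=\bigcup_kP_k$ is a neighborhood of $0$, and it misses all $y_j$, contradicting $y_j\to0$.

*End of proof.* So $\tau$ is a locally compact Hausdorff topology on a countable set. By Baire it has an isolated point, so by translation it is discrete. Since $g_n\to0$, almost all $g_n$ are $0$. $\square$

**Lemma 4.** If $\tau$ is lqc and $g_n\ne0$ for infinitely many $n$, then $H$ is uncountable.

*Proof.* Suppose $H$ is countable.

*A complete metric on $H$.* The purpose is to put on $H$ a metric that records uniform convergence along $(g_n)$. For $x,y\in H$ let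
$$d(x,y)=\max\big(\|x-y\|,\ \sup_n\|g_n(x-y)\|\big),$$
an invariant metric. It is complete: let $(x_i)$ be $d$-Cauchy. Then $x_i\to x$ in $\mathbb T$. Given $\varepsilon>0$, for large $i,l$ we have $\|g_n(x_i-x_l)\|\le\varepsilon$ for all $n$; letting $l\to\infty$, $\|g_n(x_i-x)\|\le\varepsilon$ for all $n$. For one such $i$, $\|g_nx\|\le\|g_nx_i\|+\varepsilon$ and $g_nx_i\to0$, so $\limsup_n\|g_nx\|\le\varepsilon$. Hence $g_nx\to0$, $x\in H$, and $d(x_i,x)\to0$. By Baire, the countable complete space $(H,d)$ has an isolated point; by invariance it is discrete. (For $g_n=2^n$ one sees this directly: a non-zero dyadic $x$ has $2^nx=\frac12$ for some $n\ge0$, so $d(x,0)\ge\frac12$ when $n$ starts at $0$.)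

*Polars are finite.* Let $U$ be a quasi-convex $\tau$-neighborhood of $0$ and
$$E=\{x\in\mathbb T:\|Nx\|\le\tfrac14\ \forall N\in U\},$$
which is closed in $\mathbb T$. For $m\ge1$ take a $\tau$-neighborhood $V_m$ of $0$ whose $m$-fold sum lies in $U$. By Fact 2, $E\subseteq H$ and $\|Nx\|\le\frac1{4m}$ for $N\in V_m$, $x\in E$. As $g_n\to0$ in $\tau$, there is $n_m$ with $g_n\in V_m$ for $n\ge n_m$, so $\|g_nx\|\le\frac1{4m}$ for all $n\ge n_m$ and all $x\in E$ at once. If $x_i,x\in E$ and $x_i\to x$ in $\mathbb T$, then for every $m$
$$d(x_i,x)\le\max\Big(\|x_i-x\|,\ \max_{n<n_m}\|g_n(x_i-x)\|,\ \tfrac1{2m}\Big),$$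
so $d(x_i,x)\to0$. As $E$ is compact in $\mathbb T$, it is therefore $d$-compact. A compact subset of a discrete space is finite, so $E$ is finite.

*First countability.* As in Section 2, quasi-convexity gives $U=\{N:\|Nx\|\le\frac14\ \forall x\in E\}$. So $\tau$ has a base at $0$ among the sets $\{N:\|Nx\|\le\frac14\ \forall x\in E\}$ with $E\subseteq H$ finite. All of these are $\tau$-neighborhoods of $0$, and there are only countably many, since $H$ is countable. Hence $\tau$ is first countable, contradicting Lemma 3. $\square$

**Proof of Theorem 2.** If $g_n=0$ for almost all $n$, then $\tau$ is discrete, hence finer than every topology, and lqc by hypothesis; so it is Mackey. If $g_n\ne0$ for infinitely many $n$, then $H\ne\mathbb T$ by Lemma 1, and $H$ is uncountable by Lemma 4, hence of infinite rank. By Theorem 1 there is no finest lqc topology with character group $H$; in particular $\tau$ is not Mackey. $\blacksquare$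

## 6. Products of growing factors give locally quasi-convex topologies

It remains to prove Theorem 3, which shows that Theorem 2 covers non-trivial cases. Let $b_0=1$, $b_n=q_1\cdots q_n$, $q_n\ge2$, $q_n\to\infty$. The subgroups $b_n\mathbb Z$ define a Hausdorff group topology in which $b_n\to0$, so $(b_n)$ is a $T$-sequence. The topology $\tau=\tau_{\{b_n\}}$ is not discrete, since $0\ne b_n\to0$. We must show that it is lqc.

**Step 1: neighborhoods in terms of coefficients.** The purpose is to rewrite Lemma 2 in a form that characters can test. Let $\mathbb N_0=\{0,1,2,\dots\}$. For nondecreasing unbounded $\varphi:\mathbb N_0\to\mathbb N_0$ let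
$$W_\varphi=\Big\{\sum_ma_mb_m\ (\text{finite sum},\ a_m\in\mathbb Z):\ \sum_{m\le M}|a_m|\le\varphi(M)\ \ \forall M\ge0\Big\}.$$
For $i\ge1$ put $m_i=\min\{M:\varphi(M)\ge i\}$. Then $m_i\le M$ iff $\varphi(M)\ge i$, so $\varphi(M)=\#\{i:m_i\le M\}$. We claim $U(m_i)=W_\varphi$.

For "$\subseteq$", take a sum of elements $s_i\in A(m_i)$. For each $M$, at most $\#\{i:m_i\le M\}=\varphi(M)$ of the terms are $\pm b_n$ with $n\le M$. Collecting terms gives coefficients with $\sum_{m\le M}|a_m|\le\varphi(M)$. For "$\supseteq$", list the terms of $\sum a_mb_m$ with multiplicity as $\pm b_{n_1},\pm b_{n_2},\dots$ with $n_1\le n_2\le\cdots$. The first $i$ terms have index $\le n_i$, so $i\le\sum_{m\le n_i}|a_m|\le\varphi(n_i)$. Hence $m_i\le n_i$, and the $i$-th term lies in $A(m_i)$.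

Every nondecreasing sequence of non-negative integers $m_i\to\infty$ arises in this way (define $\varphi(M)=\#\{i:m_i\le M\}$), so by Lemma 2 the sets $W_\varphi$ form a base at $0$ for $\tau$.

**Step 2: what has to be shown.** Given $\varphi_0$, we shall find nondecreasing unbounded $\varphi\le\varphi_0$ and $\psi$ such that

$$\text{for every }N\notin W_\varphi\text{ there is }x\in\mathbb T\text{ with }\|N'x\|\le\tfrac14\ \ \forall N'\in W_\psi\ \text{ and }\ \|Nx\|>\tfrac14.\tag{2}$$

This suffices. Let $X$ be the set of all $x\in\mathbb T$ with $\|N'x\|\le\frac14$ for all $N'\in W_\psi$. By Fact 2 each $x\in X$ is $\tau$-continuous. So $\{N:\|Nx\|\le\frac14\ \forall x\in X\}$ is quasi-convex; it contains $W_\psi$, so it is a neighborhood of $0$; by (2) it is contained in $W_\varphi\subseteq W_{\varphi_0}$.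

**The heuristic.** Write $N=\sum a_mb_m$ with small digits, and suppose $N$ violates the bound: $\sum|a_m|$ over some window of indices slightly exceeds $\kappa$, while members of $W_\psi$ have at most $\kappa/16$ there. We would like a character $x$ with $b_mx\equiv\operatorname{sgn}(a_m)\theta$ throughout the window, $\theta\approx\frac1{2\kappa}$. Then all digits of $N$ push in the same direction, $Nx\approx\frac12$, and members of $W_\psi$ are moved only a little. The values $t_m\equiv b_mx$ are tied by $t_{m+1}\equiv q_{m+1}t_m$, so they cannot be prescribed exactly. But given $t_{m+1}$, we can choose $t_m$ within $\frac1{2q_{m+1}}$ of any target. So with large $q$'s the targets are nearly met. This fails at one point: if the last digit $a_M$ is huge, the total rounding error $\sum|a_m|\cdot\frac1{2q_{m+1}}$ is no longer small. In that case, a single fraction $c/b_{M+1}$ does the job.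

**Step 3: choice of $\varphi$ and $\psi$.** Let $\kappa_0=0$ and $\kappa_i=16^i$ for $i\ge1$; then $\kappa_{i-1}\le\kappa_i/16$ for $i\ge1$. Since $\varphi_0$ is unbounded and nondecreasing and $q_n\to\infty$, we can choose $0\le M_1<M_2<\cdots$ with
$$\varphi_0(M_i)\ge\kappa_i\quad\text{and}\quad q_{m+1}\ge16\kappa_i\ \text{ for all }m\ge M_i.\tag{3}$$
Put $\varphi(M)=\psi(M)=0$ for $M<M_1$, and for $M_i\le M<M_{i+1}$, $i\ge1$,
$$\varphi(M)=\kappa_i,\qquad\psi(M)=\kappa_i/16.$$
Both are nondecreasing, unbounded and integer-valued, and $\varphi\le\varphi_0$.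

**Step 4: digits, and the first violation.** Let $N\notin W_\varphi$. We write $N=\sum_ma_mb_m$, a finite sum with $|a_m|\le q_{m+1}/2$. Put $N_0=N$ and $N_j=a_j+q_{j+1}N_{j+1}$ with $|a_j|\le q_{j+1}/2$, taking $a_j=N_j$, $N_{j+1}=0$ if $|N_j|\le q_{j+1}/2$. Otherwise $|N_j|>q_{j+1}/2\ge1$, so $|N_j|\ge2$ and $|N_{j+1}|\le\frac{|N_j|}{q_{j+1}}+\frac12\le\frac{|N_j|}2+\frac12<|N_j|$, so the procedure stops. For instance, with $b_n=(n+1)!$ (so $q_1=2$, $q_2=3$, $q_3=4$) it can give $5=1-2+6$.

As $N\notin W_\varphi$, these digits violate some prefix bound. Let $M$ be minimal with $\sum_{m\le M}|a_m|>\varphi(M)$. Then $a_M\ne0$: otherwise $\sum_{m\le M-1}|a_m|>\varphi(M)\ge\varphi(M-1)$ if $M\ge1$, contradicting minimality, and $0>\varphi(0)$ if $M=0$.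

**Step 5: the characters.** We describe the values $b_mx$ for the characters we use. Let $x=\sum_{1\le n\le M+1}c_n/b_n$ with $c_n\in\mathbb Z$. Put $t_{M+1}=0$ and
$$t_m=\frac{c_{m+1}+t_{m+1}}{q_{m+1}}\qquad(0\le m\le M).\tag{4}$$
Unwinding, $t_m=\sum_{m<n\le M+1}c_nb_m/b_n$. The terms $c_nb_m/b_n$ with $n\le m$ are integers, so $b_mx\equiv t_m\pmod1$ for $0\le m\le M$, and $b_mx\equiv0$ for $m>M$. If $c_{m+1}=0$, then $|t_m|=|t_{m+1}|/q_{m+1}\le|t_{m+1}|$.

We also need one auxiliary number. Let $\alpha=|a_M|/q_{M+1}\in(0,\frac12]$ and let $c\ge1$ be minimal with $c\alpha>\frac5{16}$. Then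
$$c\alpha\in(\tfrac5{16},\tfrac58].\tag{5}$$
Indeed, if $\alpha>\frac5{16}$ then $c=1$ and $c\alpha\le\frac12$; otherwise $c\alpha\le\frac5{16}+\alpha\le\frac58$.

**Step 6: the case $M<M_1$.** Here $\varphi(M)=0$ and, by minimality of $M$, $a_m=0$ for $m<M$. Take $x=c/b_{M+1}$ with $c$ from (5). Then $Nx\equiv a_Mc/q_{M+1}=\pm c\alpha$, so $\|Nx\|\ge\min(\frac5{16},\frac38)>\frac14$. If $N'=\sum a_m'b_m\in W_\psi$ with its prefix bounds, then $a_m'=0$ for $m\le M$ since $\psi(M)=0$, so $N'x\equiv0$. This proves (2) in this case.

**Step 7: the estimates for $M_i\le M<M_{i+1}$, $i\ge1$.** We collect what minimality of $M$ gives: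
$$\sum_{m\le M}|a_m|\ge\kappa_i+1,\qquad\sum_{m<M}|a_m|\le\kappa_i,\qquad\sum_{m<M_i}|a_m|\le\kappa_{i-1}\le\frac{\kappa_i}{16}.\tag{6}$$
The first is $\sum_{m\le M}|a_m|>\varphi(M)=\kappa_i$. The second is the bound $\varphi(M-1)\le\kappa_i$ at $M-1$ (the sum is empty if $M=0$). The third is the bound $\varphi(M_i-1)=\kappa_{i-1}$ at $M_i-1<M$ (the sum is empty if $M_i=0$).

In the remaining two cases we show $\|Nx\|>\frac14$ and
$$|t_m|\le\frac5{8\kappa_i}\qquad(0\le m\le M).\tag{7}$$
Condition (7) takes care of $W_\psi$: for $N'=\sum a_m'b_m\in W_\psi$,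
$$\|N'x\|\le\sum_{m\le M}|a_m'||t_m|\le\psi(M)\cdot\frac5{8\kappa_i}=\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}<\frac14.$$
So (2) follows.

**Step 8: the case $|a_M|>\kappa_i$ (a huge last digit).** Take $x=c/b_{M+1}$ with $c$ from (5). Then $t_M=c/q_{M+1}=c\alpha/|a_M|\le\frac5{8\kappa_i}$, and $|t_m|\le t_M$ for $m<M$, so (7) holds. The other digits disturb little: let $e=\sum_{m<M}|a_m||t_m|$.

If $M=M_i$, then $e\le\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}$ by (6) and (7). If $M>M_i$, then $M-1\ge M_i$, so $q_M\ge16\kappa_i\ge16$ by (3). For $m<M$ we have $|t_m|\le t_{M-1}=t_M/q_M$, so $e\le\kappa_i\cdot\frac5{8\kappa_i}\cdot\frac1{16}=\frac5{128}$.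

Since $a_Mt_M=\pm c\alpha$, one of $\pm Nx$ is congruent mod $1$ to a real number in $[c\alpha-\frac5{128},\,c\alpha+\frac5{128}]$. By (5) this interval lies in $(\frac{35}{128},\frac{85}{128}]\subset(\frac14,\frac34)$. So $\|Nx\|>\frac14$.

**Step 9: the case $|a_M|\le\kappa_i$ (all digits push together).** Let $L=\sum_{M_i\le m\le M}|a_m|$. By (6), $L\ge\kappa_i+1-\frac{\kappa_i}{16}\ge\frac{15}{16}\kappa_i$ and $L\le\kappa_i+|a_M|\le2\kappa_i$. Put $\theta=\frac1{2L}\le\frac8{15\kappa_i}$ and $s_m=\operatorname{sgn}(a_m)\in\{-1,0,1\}$.

We choose the $c_{m+1}$ downwards, $m=M,M-1,\dots,M_i$: given $t_{m+1}$, let $c_{m+1}$ be an integer nearest to $q_{m+1}s_m\theta-t_{m+1}$. Then, by (4) and (3),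
$$|t_m-s_m\theta|\le\frac1{2q_{m+1}}\le\frac1{32\kappa_i}\qquad(M_i\le m\le M).\tag{8}$$
Put $c_{m+1}=0$ for $m<M_i$.

Condition (7): for $M_i\le m\le M$ we get $|t_m|\le\frac8{15\kappa_i}+\frac1{32\kappa_i}=\frac{271}{480\,\kappa_i}<\frac{300}{480\,\kappa_i}=\frac5{8\kappa_i}$. For $m<M_i$ we have $|t_m|\le|t_{M_i}|$.

The value $Nx$: since $\sum_{M_i\le m\le M}a_ms_m\theta=L\theta=\frac12$, (8) gives
$$\Big|\sum_{M_i\le m\le M}a_mt_m-\frac12\Big|\le\frac L{32\kappa_i}\le\frac1{16},$$
and by (6) and (7)
$$\Big|\sum_{m<M_i}a_mt_m\Big|\le\frac{\kappa_i}{16}\cdot\frac5{8\kappa_i}=\frac5{128}.$$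
So $Nx$ is congruent mod $1$ to a real number at distance at most $\frac8{128}+\frac5{128}=\frac{13}{128}<\frac14$ from $\frac12$, and $\|Nx\|>\frac14$. This proves (2) in the last case, and with it Theorem 3. $\blacksquare$
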